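\title{Undecidability of the constant link problem for finite graphs}

\begin{abstract}
A graph has constant link $H$ if the neighborhood of each of its vertices induces a copy of $H$. We prove that no algorithm decides, given a finite graph $H$, whether some finite non-empty graph has constant link $H$. From a finitely presented group $\Gamma$ and a word $w$ we compute a finite graph $H$ that is the constant link of a finite graph if and only if $w$ is non-trivial in some finite quotient of $\Gamma$, and of an arbitrary graph if and only if $w\neq1$ in $\Gamma$. Undecidability then follows from Slobodskoi's theorem on the universal theory of finite groups. It persists for graphs $H$ of clique number $3$, and for connected graphs $H$ with a vertex adjacent to all others, even when $H$ is promised to be the constant link of some possibly infinite graph.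
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple and undirected. For a vertex $x$ of a graph $G$ we write $N(x)$ for the set of its neighbors and $N[x]=N(x)\cup\{x\}$. The \emph{link} of $x$ is the subgraph $L(x)=G[N(x)]$ induced by $N(x)$. A graph $G$ with at least one vertex has \emph{constant link} $H$ if $L(x)\cong H$ for every vertex $x$; we then say that $G$ \emph{realizes} $H$. A finite graph $H$ is \emph{realizable} if some finite or infinite graph realizes it, and \emph{finitely realizable} if some finite graph does.

A constant link prescribes what a graph looks like around each vertex. It refines regularity: the graphs realizing the edgeless graph $\overline{K_d}$ on $d$ vertices are the triangle-free $d$-regular graphs, for instance $K_{d,d}$. The complete graph $K_{n+1}$ realizes $K_n$, the octahedron realizes $C_4$, and the icosahedron realizes $C_5$. The triangular lattice, that is, the Cayley graph of $\mathbb Z^2$ for the generators $\pm(1,0),\pm(0,1),\pm(1,1)$, realizes $C_6$, and so does the Cayley graph of $(\mathbb Z/n)^2$ for the same generators when $n\ge4$. Not every graph is realizable. Suppose that $G$ realizes the path $P_3$ on three vertices, and let $L(x)$ be the path $a\,b\,c$. Then $G$ is $3$-regular, $N(x)=\{a,b,c\}$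 and $N(b)=\{a,c,x\}$, so the third neighbor of $a$ besides $x$ and $b$ is adjacent to neither of them, and $L(a)$ is disconnected.

Zykov asked in 1963 whether a given finite graph $H$ is realizable; this is the Trahtenbrot--Zykov problem. Bulitko showed in 1973 that it is undecidable as an algorithmic problem. We answer the corresponding question for finite realizations, which we take from Caro, Hansberg and Tuza \cite{CHT}:
\begin{quote}
Is there an algorithm that, given a finite graph $H$, decides whether $H$ is finitely realizable?
\end{quote}

The two problems are of opposite kinds. If $H$ is finitely realizable, a search through all finite graphs confirms it. If $H$ is \emph{not} realizable, a search confirms that as well. Indeed, call a rooted graph an \emph{$r$-patch} if all its vertices are within distance $r$ of the root and those within distance $r-1$ have link $H$. An $r$-patch has at most $1+h+\dots+h^r$ vertices, where $h=|V(H)|$, and its ball of radius $r-1$ about the root is an $(r-1)$-patch. Balls in a graph realizing $H$ are patches. Conversely, if $r$-patches exist for all $r$, then K\"onig's lemma gives an increasing sequence of patches, and their union realizes $H$. So $H$ is non-realizable exactly when there is no $r$-patch for some $r$. The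 example of $C_6$ might suggest that an infinite realization can always be folded into a finite one; but then the two searches, run in parallel, would decide realizability, against Bulitko's theorem. On the other hand, an algorithm for the finite problem would not have to tell non-realizable graphs from those realized only by infinite graphs, so Bulitko's theorem alone does not rule it out.

The same pair of problems occurs in group theory. Let $\Gamma=\langle S\mid R\rangle$ be a finite presentation and $w$ a word in $S^{\pm1}$. We say that an element $g$ of a group \emph{survives} if there is a homomorphism $\varphi$ from the group to a finite group with $\varphi(g)\neq1$, and that the word $w$ survives if the element of $\Gamma$ it represents does. A search confirms that $w$ survives, by finding $\varphi$, and a search refutes $w\ne1$, by deriving $w=1$ from $R$. The folding of the triangular lattice above is a passage to a finite quotient in which a few short words survive. Our main construction makes this analogy exact.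

\begin{theorem}\label{thm:reduction}
From a finite presentation $\Gamma=\langle S\mid R\rangle$ and a non-empty freely reduced word $w$ in $S^{\pm1}$ one can compute a finite graph $H=H(S,R,w)$ such that
\begin{enumerate}
\item[(1)] $H$ is finitely realizable if and only if $w$ survives;
\item[(2)] $H$ is realizable if and only if $w\neq1$ in $\Gamma$.
\end{enumerate}
\end{theorem}

Survival is undecidable by a theorem of Slobodskoi \cite{Slo} (see Lemma~\ref{lem:survival}), and this answers the question.

\begin{theorem}\label{thm:main}
There is no algorithm that, given a finite graph $H$, decides whether some finite non-empty graph has constant link $H$.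
\end{theorem}

We say that the problem is undecidable on a class of finite graphs if no algorithm halts with the correct answer on every graph of the class; its behavior outside the class is not restricted.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The set of finitely realizable graphs is recursively enumerable, but its complement is not. There is no computable function $b$ such that every finitely realizable graph $H$ is realized by a graph with at most $b(H)$ vertices.
\item[(b)] Finite realizability is undecidable on the class of realizable graphs of clique number $3$. In particular, some graphs in this class are realized by infinite graphs but by no finite graph.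
\item[(c)] Finite realizability is undecidable on the class of connected graphs having a vertex adjacent to all others, and even on the class of realizable such graphs.
\item[(d)] The reduction of Theorem~\ref{thm:reduction} also gives Bulitko's theorem: realizability is undecidable.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} explains the mechanism that connects links with groups and lists what has to be added to turn it into a proof. Sections~\ref{sec:complex}--\ref{sec:equivalence} supply these additions, Section~\ref{sec:undecidable} proves Theorems~\ref{thm:reduction} and~\ref{thm:main}, and Section~\ref{sec:refinements} proves Theorem~\ref{thm:more}.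

\section{Coverings and empty 3-cycles}\label{sec:idea}

A \emph{complex} is a simplicial complex of dimension at most $2$: a graph $K^1$ together with a set of $3$-element vertex sets, the \emph{triangles}, each consisting of pairwise adjacent vertices. A \emph{$3$-cycle} is any set of three pairwise adjacent vertices; it is \emph{empty} if it is not a triangle of $K$, and $K$ is \emph{filled} if it has no empty $3$-cycle. For a vertex $v$, the graph $\operatorname{lk}_K(v)$, or $\operatorname{lk}(v)$, has the neighbors of $v$ as vertices, and $yz$ is an edge of it when $\{v,y,z\}$ is a triangle of $K$.

Thus a vertex of a complex has two links on the same vertex set: $\operatorname{lk}(v)$, and the link $L(v)$ in the graph $K^1$, which has one additional edge for every empty $3$-cycle through $v$. The two agree at all vertices exactly when $K$ is filled. The proof exploits the fact that $\operatorname{lk}$ is preserved by coverings while $L$ is not.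

\subsection*{Coverings}
A \emph{covering} of a complex $K$ is a complex $Y$ with a map $\pi\colon V(Y)\to V(K)$ that restricts, for every vertex $x$ of $Y$, to an isomorphism $\operatorname{lk}_Y(x)\to\operatorname{lk}_K(\pi(x))$. We do not require $Y$ to be connected. Let $K$ be finite and connected. We use the following facts.

\begin{enumerate}
\item[(C1)] \emph{Local structure.} The map $\pi$ sends edges to edges, hence $3$-cycles onto $3$-cycles, and a $3$-cycle $\{x,y,z\}$ of $Y$ is a triangle if and only if its image is one, because $yz$ is an edge of $\operatorname{lk}(x)$ if and only if $\pi(y)\pi(z)$ is an edge of $\operatorname{lk}(\pi(x))$. A vertex $x$ over $v$ has exactly one neighbor over each neighbor of $v$, and lies in exactly one triangle over each triangle containing $v$. Hence walks in $K^1$ lift uniquely from a given starting vertex, and, $K$ being connected, the set of vertices of $Y$ over any vertex of $K$ and the set of triangles of $Y$ over any triangle of $K$ all have the same cardinality. This cardinality is non-zero if $Y$ is non-empty.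
\item[(C2)] \emph{Topology.} The map $\pi$ induces a covering map of geometric realizations. Indeed, the open star of a vertex $v$, the union of the open simplices having $v$ as a vertex, has as preimage the union of the open stars of the vertices over $v$. These are pairwise disjoint, since two vertices over $v$ are non-adjacent, and each is mapped homeomorphically, since a closed star is the cone over the finite graph $\operatorname{lk}$. Conversely, in a topological covering space of $K$ the lifts of the simplices form a complex that covers $K$ in the sense above, because closed stars are contractible and therefore lift homeomorphically.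
\item[(C3)] \emph{Monodromy.} Fix a vertex $o$ of $K$. The group $\pi_1(K,o)$ acts from the right on the fiber $\pi^{-1}(o)$: the class of a closed walk $\gamma$ sends $x$ to the end of the lift of $\gamma$ that starts at $x$. For every normal subgroup $\mathcal N$ of $\pi_1(K,o)$ there is a covering whose fiber is $\pi_1(K,o)/\mathcal N$ with the action by right multiplication.
\end{enumerate}

\begin{example}\label{ex:hollow}
Let $K$ be the hollow triangle: vertices $o,t_1,t_2$, three edges, no triangle. Every $\operatorname{lk}(v)$ is $\overline{K_2}$, whereas every $L(v)$ is $K_2$. The group $\pi_1(K,o)\cong\mathbb Z$ is generated by the class $g$ of the walk $o\,t_1t_2\,o$. The connected coverings are the cycles $C_{3k}$ $(k\geq1)$, on whose fiber $g$ acts as a $k$-cycle, and the two-way infinite path, on whose fiber $g$ acts as a shift. Such a covering, viewed as a graph, has the links $\overline{K_2}$ of the complex $K$ in all cases except $k=1$, which is the only case where $g$ has a fixed point.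
\end{example}

\begin{example}\label{ex:rp2}
Identify antipodal points of the icosahedron. A vertex $x$ is adjacent to exactly one vertex of each antipodal pair other than its own, so the quotient is a complex $K$ with $6$ vertices, $K^1=K_6$, and $10$ triangles; ten of the twenty $3$-cycles are empty. Every $\operatorname{lk}(v)$ is $C_5$, every $L(v)$ is $K_5$. The icosahedron is a filled covering of $K$: the empty $3$-cycles lift to paths between antipodes, and the graph links become $C_5$.
\end{example}

In both examples the graph $Y^1$ has the links of the complex $K$ exactly when the covering opens the empty $3$-cycles. If there is only one, this is a condition on one group element.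

\begin{lemma}\label{lem:open}
Let $K$ be a finite connected complex with exactly one empty $3$-cycle $\tau=\{o,t_1,t_2\}$, and let $g\in\pi_1(K,o)$ be the class of the closed walk $o\,t_1t_2\,o$. Then $K$ has a non-empty filled covering if and only if $g\ne1$, and a finite non-empty filled covering if and only if $g$ survives.
\end{lemma}

\begin{proof}
Let $\pi\colon Y\to K$ be a covering. By (C1), the empty $3$-cycles of $Y$ are the $3$-cycles $\{x,y,z\}$ with $x,y,z$ over $o,t_1,t_2$, and such a $3$-cycle is the same thing as a closed lift $x\,y\,z\,x$ of the walk $o\,t_1t_2\,o$. So $Y$ is filled if and only if $g$ fixes no point of $\pi^{-1}(o)$.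

If $Y$ is non-empty and filled, then $\pi^{-1}(o)\neq\emptyset$ by (C1) and $g$ acts non-trivially on it, so $g\ne1$. If moreover $Y$ is finite, the action gives a homomorphism $h\mapsto(x\mapsto x\cdot h^{-1})$ to the finite symmetric group of $\pi^{-1}(o)$ that does not kill $g$.

Conversely, let $\mathcal N$ be a normal subgroup with $g\notin\mathcal N$: the trivial subgroup if $g\neq1$, and the kernel of a homomorphism to a finite group not killing $g$ if $g$ survives. In the covering given by (C3), $g$ fixes the coset $\mathcal Nh$ if and only if $hgh^{-1}\in\mathcal N$, that is, $g\in\mathcal N$. So the covering is filled. If $\mathcal N$ has finite index, it is finite by (C1).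
\end{proof}

\subsection*{What remains to be done}
We want a graph $H$ whose realizations correspond to the filled coverings of a complex with fundamental group $\Gamma$ and $g=w$. Example~\ref{ex:hollow} already shows the obstacles.

First, we need such a complex, with a single empty $3$-cycle, for every $(S,R,w)$. It is built in Section~\ref{sec:complex}.

Second, a graph with the right links need not be a covering: $C_4$ and $C_5$ realize $\overline{K_2}$ but do not cover the hollow triangle. The links must carry labels from which the covering map can be read. Section~\ref{sec:markers} encodes such labels by extra vertices.

Third, different vertices of $K$ have different links, while the problem allows only one graph $H$. We let $H$ be the disjoint union of all the links. A realization of $H$ is then obtained by gluing one vertex of each kind into a single vertex, and conversely a realization is taken apart by splitting each vertex according to the components of its link (Section~\ref{sec:glue}). Splitting recovers the pieces only if they are connected: it turns the covering $C_6$ of the hollow triangle into six disjoint edges. So all $\operatorname{lk}(v)$ have to be connected.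

\section{A complex with one empty 3-cycle}\label{sec:complex}

\begin{proposition}\label{prop:K}
From a finite presentation $\Gamma=\langle S\mid R\rangle$ and a non-empty freely reduced word $w$ such that every $r\in R$ is non-empty and cyclically reduced and every $s\in S$ occurs in $w$ or in some $r\in R$, one can compute a finite complex $K$ and a $3$-cycle $\tau=\{o,t_1,t_2\}$ of $K$ with the following properties.
\begin{enumerate}
\item[(K1)] $K$ is connected, and every edge lies in at least two triangles.
\item[(K2)] The graph $\operatorname{lk}(v)$ is connected for every vertex $v$.
\item[(K3)] $K^1$ contains no $4$-clique.
\item[(K4)] $\tau$ is empty, and it is the only empty $3$-cycle of $K$.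
\item[(K5)] There is an isomorphism $\pi_1(K,o)\cong\Gamma$ taking the class of $o\,t_1t_2\,o$ to $w$.
\end{enumerate}
\end{proposition}

The complex is a triangulation of a presentation complex of $\Gamma$, with spheres attached. It has three kinds of parts.

\subsection*{The bouquet} The word $w$ may be long, and we need it to be represented by a $3$-cycle. So we add a new letter $t$ and the relator $t^{-1}w$, and put $R^*=R\cup\{t^{-1}w\}$. The word $t^{-1}w$ is cyclically reduced, because $w$ is freely reduced and does not contain $t$. Let $\Lambda$ be the graph consisting of the $3$-cycle $o,t_1,t_2$ and one $4$-cycle $o,s_1,s_2,s_3$ for each $s\in S$, these cycles pairwise meeting only in $o$. The letters of $S$ get $4$-cycles so that $\tau$ is the only $3$-cycle of $\Lambda$. Let $t$ stand for the walk $o\,t_1t_2\,o$, let $s$ stand for $o\,s_1s_2s_3\,o$, and let inverse letters stand for the reversed walks. A word $r\in R^*$ then gives a closed walk $b_0=o,b_1,\dots,b_{m-1}$ in $\Lambda$, with indices modulo $m=m_r$, and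
\begin{equation}\label{eq:walk}
m\ge4,\qquad b_{i-1}\ne b_{i+1}\ \text{ for all } i .
\end{equation}
The first holds as $m=4|r|$ for $r\in R$ and $m=3+4|w|$ for $r=t^{-1}w$. The second could fail only at a visit to $o$ at which the walk leaves along the edge it came by, and this happens only between a letter and its inverse, which are never cyclically consecutive in $r$. By the hypothesis on $S$, every edge of $\Lambda$ lies on one of these walks.

\subsection*{Disks} The walk of $r$ may repeat vertices, so a cone over it would have multiple edges. We insert a collar. For each $r\in R^*$ we attach \emph{two} disks, each with its own new vertices $c_i$ $(i\in\mathbb Z/m)$ and $d$, and with the triangles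
\[
\{b_i,b_{i+1},c_i\},\qquad\{b_{i+1},c_i,c_{i+1}\},\qquad\{c_i,c_{i+1},d\}\qquad(i\in\mathbb Z/m);
\]
see Figure~\ref{fig:disk}. The second copy does not change the fundamental group. It is there for (K1): with one copy, the edge $t_1t_2$ would lie in a single triangle.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \i in {0,...,6} {
  \draw[very thick] ({90-\i*360/7}:2.6) -- ({90-(\i+1)*360/7}:2.6);
  \draw ({90-\i*360/7}:2.6) -- ({90-(\i+0.5)*360/7}:1.3) -- ({90-(\i+1)*360/7}:2.6);
  \draw ({90-(\i+0.5)*360/7}:1.3) -- ({90-(\i+1.5)*360/7}:1.3);
  \draw (0,0) -- ({90-(\i+0.5)*360/7}:1.3);
  \fill ({90-\i*360/7}:2.6) circle (2pt);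
  \fill ({90-(\i+0.5)*360/7}:1.3) circle (1.6pt);
  \node at ({90-(\i+0.5)*360/7}:1.72) {\small $c_{\i}$};
}
\foreach \i/\x in {0/o,1/t_2,2/t_1,3/o,4/s_1,5/s_2,6/s_3}
  \node at ({90-\i*360/7}:2.95) {$\x$};
\node[circle,draw,fill=white,inner sep=1.2pt] at (0,0) {\small $d$};
\end{tikzpicture}
\caption{A disk attached along the relator $t^{-1}s$. The boundary is the closed walk $o,t_2,t_1,o,s_1,s_2,s_3$ of length $7$ in the bouquet $\Lambda$; the two boundary vertices labeled $o$ are the same vertex of the complex. The interior vertices $c_0,\dots,c_6,d$ belong to this disk only, and all $21$ triangular regions are triangles of the complex.}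
\label{fig:disk}
\end{figure}

\subsection*{Octahedra} The disks alone need not make $\operatorname{lk}(o)$ connected. Take $S=\{s\}$, $R=\emptyset$, $w=s$. The disk of Figure~\ref{fig:disk} contributes to $\operatorname{lk}(o)$ the paths $s_3,c_6,c_0,t_2$ and $t_1,c_2,c_3,s_1$, and the two copies together make $\operatorname{lk}(o)$ a disjoint union of two $6$-cycles. To join two neighbors of $o$ inside $\operatorname{lk}(o)$ without changing the fundamental group, we attach a sphere along the path through $o$ between them. For each $2$-element subset $\{p,q\}\neq\{t_1,t_2\}$ of $N_\Lambda(o)$, take new vertices $o',f,f'$ and the eight triangles $\{\alpha,\beta,\gamma\}$ with $\alpha\in\{o,o'\}$, $\beta\in\{p,q\}$, $\gamma\in\{f,f'\}$. The vertices $p,q$ are non-adjacent in $\Lambda$. The adjacent pair $\{t_1,t_2\}$ is excluded since it would create the $4$-clique $o,t_1,t_2,f$.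

Let $K$ be the complex formed by all these triangles and their edges. Reading off the edges gives the following description of $K^1$.
\begin{enumerate}
\item[(A1)] $K^1$ contains $\Lambda$ as an induced subgraph: the edges between vertices of $\Lambda$ are the $b_ib_{i+1}$ from the disks and $op,oq$ from the octahedra.
\item[(A2)] $c_i$ is adjacent exactly to $b_i,b_{i+1},c_{i-1},c_{i+1},d$, and $d$ exactly to the $c_i$ of its disk.
\item[(A3)] $o',f,f'$ are adjacent only to vertices of their octahedron, and the six vertices of an octahedron induce $K_{2,2,2}$ in $K^1$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:K}]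
(K1) The graph $\Lambda$ is connected, and each disk and each octahedron is connected and meets $\Lambda$. An edge of $\Lambda$ is $b_ib_{i+1}$ for some walk and lies in the triangle $\{b_i,b_{i+1},c_i\}$ of each of the two disks of that walk. For the other edges of a disk, two vertices completing the edge to a triangle are: $b_{i+1}$ and $c_{i-1}$ for $b_ic_i$; $b_i$ and $c_{i+1}$ for $b_{i+1}c_i$; $b_{i+1}$ and $d$ for $c_ic_{i+1}$; $c_{i-1}$ and $c_{i+1}$ for $c_id$. An edge of an octahedron lies in two of its eight triangles.

(K4) Every triangle of $K$ has a vertex outside $\Lambda$, so $\tau$ is empty. Let $T$ be a $3$-cycle. If $T\subseteq V(\Lambda)$, then $T=\tau$ by (A1). If $T$ contains one of the vertices $o',f,f'$ of an octahedron, then by (A3) it is a $3$-cycle of the induced $K_{2,2,2}$, and these are the eight triangles. If $T$ contains a vertex $d$, then $T=\{d,c_i,c_{i+1}\}$ by (A2). In the remaining case $T$ consists of vertices $c$, all from one disk, and vertices of $\Lambda$. Three vertices $c$ are impossible because they lie on an induced cycle of length $m\geq4$. If there are two, $c_i$ and $c_{i+1}$, the third vertex lies in $\{b_i,b_{i+1}\}\cap\{b_{i+1},b_{i+2}\}$, which is $\{b_{i+1}\}$ by \eqref{eq:walk}. If there is one, $T=\{c_i,b_i,b_{i+1}\}$.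 In all cases but the first, $T$ is a triangle.

(K3) The graph $\Lambda$ has no $4$-clique, so by (A1) a $4$-clique contains a vertex $u\notin\Lambda$. Its three $3$-cycles through $u$ differ from $\tau$, so they are triangles by (K4), and $\operatorname{lk}(u)$ contains three pairwise adjacent vertices. But $\operatorname{lk}(u)$ is a cycle of length at least $4$: the $m$-cycle of the $c_i$ for $u=d$, the $5$-cycle $b_i,b_{i+1},c_{i+1},d,c_{i-1}$ for $u=c_i$, and a $4$-cycle for $u\in\{o',f,f'\}$.

(K2) We have just seen that vertices outside $\Lambda$ have cycles as links. Let $x\in V(\Lambda)$. By (K1) the graph $\operatorname{lk}(x)$ is the union of its edges, and these come in two kinds of groups. A visit $b_i=x$ of the boundary walk of a disk contributes the triangles $\{b_{i-1},b_i,c_{i-1}\}$, $\{b_i,c_{i-1},c_i\}$, $\{b_i,b_{i+1},c_i\}$, that is, the path $b_{i-1},c_{i-1},c_i,b_{i+1}$. An octahedron containing $x$ contributes a $4$-cycle.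

Let $x\neq o$, and let $y,z$ be its two neighbors in $\Lambda$. Some walk visits $x$, and by \eqref{eq:walk} every visit contributes a path from $y$ to $z$. If $x$ lies in an octahedron, then $x$ is a neighbor of $o$, so $o\in\{y,z\}$, and the octahedron contributes the $4$-cycle $o,f,o',f'$ through $o$. Hence $\operatorname{lk}(x)$ is connected.

Let $x=o$. Every path contributed by a visit has its ends in $N_\Lambda(o)$, and the octahedron for $\{p,q\}$ contributes the $4$-cycle $p,f,q,f'$. So it suffices to join any two vertices of $N_\Lambda(o)$ in $\operatorname{lk}(o)$. The octahedra do this for all pairs except $\{t_1,t_2\}$. Since $w$ is non-empty, there is a letter $s\in S$, and both $t_1$ and $t_2$ are joined to $s_1$.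

(K5) We use two consequences of van Kampen's theorem. Attaching $2$-cells to a connected graph along closed walks based at $o$ divides the free group $\pi_1$ by the normal closure of the classes of these walks. If a complex is the union of two connected subcomplexes whose intersection is simply connected, its fundamental group is the free product of theirs.

Let $D$ be the triangulated disk with vertices $\beta_i,\gamma_i,\delta$ and triangles $\beta_i\beta_{i+1}\gamma_i$, $\beta_{i+1}\gamma_i\gamma_{i+1}$, $\gamma_i\gamma_{i+1}\delta$, whose boundary is the cycle of the $\beta_i$, and map it to $K$ by $\beta_i\mapsto b_i$, $\gamma_i\mapsto c_i$, $\delta\mapsto d$. A simplex of $D$ not contained in the boundary has a vertex $\gamma_i$ or $\delta$. It is mapped injectively since $b_i\neq b_{i+1}$. It is also determined by its image: the image determines its vertices $\gamma$ and $\delta$; a simplex containing $\delta$ has no vertex $\beta$; one containing $\gamma_i$ and $\gamma_{i+1}$ can only have $\beta_{i+1}$; and one whose only interior vertex is $\gamma_i$ can only have $\beta_i$ and $\beta_{i+1}$, whose images differ. So the union $K_0$ of $\Lambda$ and the disks is $\Lambda$ with $2$-cells attached along the walks of $R^*$, each twice, and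
\[
\pi_1(K_0,o)=\langle S,t\mid R,\ t^{-1}w\rangle\cong\Gamma ,
\]
where the isomorphism fixes $S$ and sends $t$, the class of $o\,t_1t_2\,o$, to $w$. Now add the octahedra one at a time. A simplex that a new octahedron shares with the complex built so far has its vertices in $\{o,p,q\}$, and $pq$ is not an edge, so the intersection is the path $p\,o\,q$. The path and the octahedron, a $2$-sphere, are simply connected, so the fundamental group does not change.
\end{proof}

\section{Markers and the graph $H$}\label{sec:markers}

In this section and in Section~\ref{sec:equivalence}, $K$ is a finite complex with a $3$-cycle $\tau$ satisfying (K1)--(K4), and $\Sigma$ is its set of triangles.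

A graph that is only known to have the right links has to be forced to map to $K$ consistently. For this, information has to pass between neighboring vertices, so a label must be visible in the links of several vertices. A pendant vertex attached at $x$ is seen in $L(x)$ only. A vertex joined to the three vertices of a triangle $xyz$ is seen in $L(x)$, $L(y)$ and $L(z)$, and the number of such vertices can serve as the name of the triangle.

Fix pairwise distinct integers $n_\sigma\ge2$ $(\sigma\in\Sigma)$. For a covering $\pi\colon Y\to K$, the \emph{marked graph} $\widehat Y$ is obtained from $Y^1$ by adding, for each triangle $\tilde\sigma$ of $Y$, exactly $n_{\pi(\tilde\sigma)}$ new vertices joined to the three vertices of $\tilde\sigma$ and to nothing else. The links that appear in $\widehat Y$ when $Y$ is filled are $K_3$ and the following graphs.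

\begin{definition}\label{def:H}
For a vertex $v$ of $K$, let $M(v)$ be the graph obtained from $\operatorname{lk}(v)$ by adding, for each edge $yz$ of $\operatorname{lk}(v)$, exactly $n_{\{v,y,z\}}$ new vertices adjacent to $y$ and $z$ only. The new vertices are the \emph{markers} of $M(v)$, and the induced subgraph $\operatorname{lk}(v)$ is its \emph{core}. Let
\[
H(K)=\bigsqcup_{v\in V(K)}M(v)\ \sqcup\ N\cdot K_3,\qquad N=\sum_{\sigma\in\Sigma}n_\sigma ,
\]
where $N\cdot K_3$ is the disjoint union of $N$ copies of $K_3$.
\end{definition}

So $H(K)$ has one piece for each vertex of the marked graph $\widehat K$ of the trivial covering. The piece is the link of that vertex in $\widehat K$, except that $M(o)$, $M(t_1)$, $M(t_2)$ each lack the edge coming from $\tau$.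

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(i)] In $M(v)$ the markers have degree $2$ and the core vertices have degree at least $6$. The core is non-empty, so $M(v)\not\cong K_3$.
\item[(ii)] The core $\operatorname{lk}(v)$ contains no three pairwise adjacent vertices, and $H(K)$ has clique number $3$.
\item[(iii)] The components of $H(K)$ are the graphs $M(v)$ and the $N$ copies of $K_3$. In particular $H(K)$ is disconnected.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $K$ is connected and has at least three vertices, $v$ has a neighbor. By (K1), a core vertex $y$ has at least two neighbors in the core, and each core edge at $y$ brings at least two markers adjacent to $y$; so its degree is at least $2+2\cdot2$. (ii) Three pairwise adjacent core vertices would form a $4$-clique of $K^1$ with $v$, against (K3). A clique of $M(v)$ therefore has at most two vertices if it lies in the core, and at most three if it contains a marker. (iii) The core is connected by (K2), and every marker is attached to it.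
\end{proof}

The combinatorial heart of the paper is the following equivalence, proved in Section~\ref{sec:equivalence}.

\begin{proposition}\label{prop:equiv}
The graph $H(K)$ is realizable if and only if $K$ has a non-empty filled covering, and finitely realizable if and only if $K$ has a finite non-empty filled covering.
\end{proposition}

\section{Splitting and gluing vertices}\label{sec:glue}

The two lemmas of this section pass between a graph with one disconnected link and a graph with several kinds of links. The line graph of a $3$-regular graph $Q$ is a model to keep in mind. It is glued from triangles, one for each vertex of $Q$, with each vertex of the line graph in two of them. For $Q=K_{3,3}$ it realizes $K_2\sqcup K_2$, and splitting each vertex in two gives back six disjoint triangles. For $Q=K_4$ it is the octahedron, with link $C_4$: three of the glued triangles that meet pairwise enclose a new $3$-cycle, which adds edges to the links. Splitting is always harmless, whereas gluing has to avoid short closed chains of pieces.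

\begin{lemma}[Splitting]\label{lem:split}
Let $G$ be a graph. Let $G'$ be the graph whose vertices are the pairs $(x,C)$ with $x\in V(G)$ and $C$ a component of $L(x)$, and in which $(x,C)$ and $(y,D)$ are adjacent when $y\in C$ and $x\in D$. Then the link of $(x,C)$ in $G'$ is isomorphic to $C$. If $G$ is finite, so is $G'$.
\end{lemma}

\begin{proof}
For each $y\in C$ we have $x\in N(y)$, so there is exactly one component $D_y$ of $L(y)$ containing $x$. The neighbors of $(x,C)$ are thus the pairs $(y,D_y)$ with $y\in C$. If $(y,D_y)$ and $(z,D_z)$ are adjacent, then $z\in D_y\subseteq N(y)$. Conversely, let $y,z\in C$ be adjacent in $G$. Then $x$ and $z$ are adjacent vertices of $L(y)$, so $z\in D_y$; and $x$ and $y$ are adjacent vertices of $L(z)$, so $y\in D_z$. Hence $y\mapsto(y,D_y)$ is an isomorphism from $C$ onto the link.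
\end{proof}

For gluing we take many copies of the given graph, indexed by a group $A$, and identify vertices of different copies. A closed chain of $s$ copies then yields a relation of length $2s$ in $A$, and we choose $A$ without short relations. The finite case rests on the residual finiteness of free groups: every non-trivial element of a free group survives.

\begin{lemma}[Gluing]\label{lem:glue}
Let $I$ be a non-empty finite set, $F$ a non-empty set, $L_i$ $(i\in I)$ graphs, and $G'$ a graph with vertex set $I\times F$ in which the link of each vertex $(i,f)$ is isomorphic to $L_i$. Then there is a graph $G$ with constant link $\bigsqcup_{i\in I}L_i$, and $G$ can be taken finite if $F$ is finite.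
\end{lemma}

\begin{proof}
\emph{The group.} We choose a group $A$ and elements $g_v\in A$ $(v\in V(G'))$ such that no non-empty word of length at most $6$ in the formal letters $g_v^{\pm1}$ that is freely reduced has value $1$ in $A$. If $F$ is infinite, let $A$ be the free group with basis $(g_v)$. If $F$ is finite, there are finitely many such words; for each of them take a homomorphism from the free group to a finite group not killing it, and let $A$ be the direct product of these finite groups, with $g_v$ the image of the basis element.

\emph{The graph.} Let $\widetilde G$ be the disjoint union of copies of $G'$ indexed by $A$: its vertices are the pairs $(a,v)$, and $(a,v)$ is adjacent to $(a,v')$ when $v$ is adjacent to $v'$ in $G'$. Put $V(G)=A\times F$ and define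
\[
\rho\colon V(\widetilde G)\to V(G),\qquad \rho\bigl(a,(i,f)\bigr)=\bigl(a\,g_{(i,f)}^{-1},\,f\bigr).
\]
A vertex $(b,f)$ of $G$ has exactly one preimage for each $i\in I$, namely $(b\,g_{(i,f)},(i,f))$. The edges of $G$ are defined to be the images of the edges of $\widetilde G$. If $(a,v)\ne(a',v')$ have the same image, then $ag_v^{-1}=a'g_{v'}^{-1}$, and therefore
\begin{equation}\label{eq:ident}
v\neq v'\qquad\text{and}\qquad a^{-1}a'=g_v^{-1}g_{v'} .
\end{equation}

\emph{No short chains.} A \emph{chain of length $s$} consists of vertices $y_1,z_1,\dots,y_s,z_s$ of $\widetilde G$ such that for every $j$, with indices modulo $s$, the vertices $y_j\neq z_j$ lie in one copy, and $z_j\neq y_{j+1}$ have the same image under $\rho$. There is no chain of length $s\le3$. Indeed, write $y_j=(a_j,\eta_j)$ and $z_j=(a_j,\zeta_j)$, so that $\eta_j\neq\zeta_j$. By \eqref{eq:ident}, $\zeta_j\neq\eta_{j+1}$ and $a_j^{-1}a_{j+1}=g_{\zeta_j}^{-1}g_{\eta_{j+1}}$. The product of these equations for $j=1,\dots,s$ is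
\[
1=g_{\zeta_1}^{-1}g_{\eta_2}\,g_{\zeta_2}^{-1}g_{\eta_3}\cdots g_{\zeta_s}^{-1}g_{\eta_1},
\]
and the right side is a freely reduced word of length $2s\le6$, contrary to the choice of $A$. We draw three consequences.

(G1) \emph{$\rho$ is injective on each copy; in particular $G$ has no loops.} Two distinct vertices of one copy with the same image form a chain of length $1$.

(G2) \emph{Distinct edges of $\widetilde G$ have distinct images.} For edges in one copy this follows from (G1). If edges in two different copies both map to $pq$, let $y_1,z_1$ be the ends of the first over $p,q$, and $y_2,z_2$ the ends of the second over $q,p$. This is a chain of length $2$.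

(G3) \emph{Every $3$-cycle $\{p,q,r\}$ of $G$ is the image of a $3$-cycle in one copy.} Let $e_1,e_2,e_3$ be the edges of $\widetilde G$ over $pq,qr,rp$. If they lie in three different copies, their ends, listed over $p,q;\,q,r;\,r,p$, form a chain of length $3$. Suppose that two of them, say $e_1$ and $e_2$, lie in one copy and $e_3$ in another. Let $y_1$ be the end of $e_1$ over $p$ and $z_1$ the end of $e_2$ over $r$, and let $y_2,z_2$ be the ends of $e_3$ over $r,p$. This is a chain of length $2$. So all three edges lie in one copy, and by (G1) their ends over the same vertex coincide.

\emph{The links.} Let $p\in V(G)$ have preimages $y^i$ $(i\in I)$. By (G2) each edge $pq$ of $G$ is the image of exactly one edge of $\widetilde G$, and the end of that edge over $p$ is one of the $y^i$. So $\rho$ maps the disjoint union of the sets $N(y^i)$ bijectively onto $N(p)$. Adjacent vertices of $N(y^i)$ have adjacent images. Conversely, if $q,r\in N(p)$ are adjacent, then by (G3) the $3$-cycle $\{p,q,r\}$ lifts to a $3$-cycle through some $y^i$, whose other two vertices are adjacent, lie in $N(y^i)$, and correspond to $q$ and $r$ under the bijection. Hence $L(p)\cong\bigsqcup_iL(y^i)\cong\bigsqcup_iL_i$.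
\end{proof}

The hypothesis that all classes $\{i\}\times F$ have the same size is the reason why $H(K)$ contains $N$ copies of $K_3$ and not one.

\section{Realizations and filled coverings}\label{sec:equivalence}

We prove Proposition~\ref{prop:equiv}. Write $H=H(K)$.

\subsection*{From a covering to a realization}
Let $\pi\colon Y\to K$ be a non-empty filled covering, and consider the links in the marked graph $\widehat Y$. An added vertex has link $K_3$. Let $x\in V(Y)$ lie over $v$. Its neighbors are its neighbors in $Y$ and the vertices added for the triangles containing $x$. Since $Y$ is filled, two neighbors $y,z$ in $Y$ are adjacent if and only if $\{x,y,z\}$ is a triangle, so they induce $\operatorname{lk}_Y(x)$, which $\pi$ maps isomorphically onto $\operatorname{lk}(v)$. The vertices added for a triangle $\{x,y,z\}$ are adjacent in $L(x)$ to $y$ and $z$ only, and there are $n_{\{v,\pi(y),\pi(z)\}}$ of them. Hence $L(x)\cong M(v)$.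

Let $I=V(K)\sqcup\{(\sigma,k):\sigma\in\Sigma,\ 1\le k\le n_\sigma\}$. Number the vertices added for each triangle of $Y$ over $\sigma$ from $1$ to $n_\sigma$, and sort the vertices of $\widehat Y$ into classes indexed by $I$: the class of $v$ is $\pi^{-1}(v)$, and the class of $(\sigma,k)$ consists of the $k$-th added vertices of the triangles over $\sigma$. By (C1) every class is in bijection with one non-empty set $F$, which is finite if $Y$ is. So we may identify $V(\widehat Y)$ with $I\times F$, and Lemma~\ref{lem:glue} gives a graph with constant link $\bigsqcup_vM(v)\sqcup N\cdot K_3=H$, finite if $Y$ is finite.

\subsection*{From a realization to a covering}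
Let $G$ realize $H$, and let $G'$ be the graph of Lemma~\ref{lem:split}. By Lemma~\ref{lem:H}(iii), which is the only place where (K2) is used, every link of $G'$ is isomorphic to $K_3$ or to some $M(v)$, and each of these graphs does occur as a link. From now on, neighborhoods and links are taken in $G'$. Call a vertex $x$ \emph{small} if $L(x)\cong K_3$ and \emph{large} otherwise. For each large $x$ fix a vertex $\pi(x)$ of $K$ and an isomorphism
\[
\theta_x\colon L(x)\to M(\pi(x)).
\]
We want to show that $G'$ is a marked graph and $\pi$ a covering map. Two things could go wrong. A neighbor of $x$ that looks like a marker from $x$ might itself be large. And the choices of $\pi(x)$ and $\theta_x$, made independently at each vertex, might disagree: $x$ regards its neighbor $y$ as a copy of $\theta_x(y)$, while $y$ regards itself as a copy of $\pi(y)$.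

For the first point we need a notion that is symmetric in the ends of an edge. Call an edge $xy$ of $G'$ \emph{heavy} if $x$ and $y$ have at least three common neighbors, and \emph{light} otherwise. The number of common neighbors is the degree of $y$ in $L(x)$. So edges at small vertices are light, and by Lemma~\ref{lem:H}(i), for large $x$,
\begin{equation}\label{eq:heavy}
xy\text{ is heavy}\iff\theta_x(y)\text{ is a core vertex of }M(\pi(x)).
\end{equation}

\begin{lemma}\label{lem:heavy}
Every edge joining two large vertices is heavy.
\end{lemma}

\begin{proof}
Suppose that $x,y$ are large and $xy$ is light. By \eqref{eq:heavy}, $\theta_x(y)$ is a marker, so it has exactly two neighbors in $M(\pi(x))$, and they form an edge of the core. Hence $N(x)\cap N(y)=\{u,u'\}$ with $u,u'$ adjacent, and $xu$ is heavy. The same argument at $y$ shows that $\theta_y(u)$ is a neighbor of the marker $\theta_y(x)$, hence a core vertex, so $yu$ is heavy. Next, $uu'$ is heavy: the core edge $\theta_x(u)\theta_x(u')$ carries $n_\sigma\geq2$ markers for some $\sigma$, so $u$ and $u'$ have at least two common neighbors in $L(x)$, and $x$ is a third one. The vertex $u$ is large, as it is the end of a heavy edge. Now $x,y,u'$ are pairwise adjacent vertices of $L(u)$, all joined to $u$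 by heavy edges. By \eqref{eq:heavy}, $\theta_u$ maps them to three pairwise adjacent vertices of the core of $M(\pi(u))$, contradicting Lemma~\ref{lem:H}(ii).
\end{proof}

This proof is where (K3) and the bound $n_\sigma\geq2$ enter; with $n_\sigma=1$ the count for $uu'$ would give only the two common neighbors $x$ and $y$.

Let $Y$ be the complex whose vertices are the large vertices of $G'$, whose edges are the edges of $G'$ between them, and whose triangles are all $3$-cycles of large vertices. It is filled by definition, non-empty because some vertex of $G'$ has link $M(o)\not\cong K_3$, and finite if $G$ is finite. For $x\in V(Y)$, a neighbor $y$ is large if and only if $xy$ is heavy, by Lemma~\ref{lem:heavy} and because edges at small vertices are light. With \eqref{eq:heavy} this shows that $\theta_x$ maps the small neighbors of $x$ onto the markers of $M(\pi(x))$ and restricts to an isomorphism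
\begin{equation}\label{eq:core}
\theta_x\colon\operatorname{lk}_Y(x)\to\operatorname{lk}_K(\pi(x)).
\end{equation}
It remains to show that these isomorphisms are restrictions of $\pi$. The markers name the triangles; we recover edges as intersections of triangles, and vertices as intersections of edges.

\begin{lemma}\label{lem:consistent}
For every edge $xy$ of $Y$ we have $\theta_x(y)=\pi(y)$.
\end{lemma}

\begin{proof}
\emph{Triangles.} Let $T=\{x,y,z\}$ be a triangle of $Y$ and $\nu$ the number of small vertices adjacent to all of $x,y,z$. By \eqref{eq:core}, $\sigma=\{\pi(x),\theta_x(y),\theta_x(z)\}$ is a triangle of $K$, and $\theta_x$ maps the vertices counted by $\nu$ onto the markers of $M(\pi(x))$ adjacent to $\theta_x(y)$ and $\theta_x(z)$. So $\nu=n_\sigma$. The definition of $\nu$ is symmetric in $x,y,z$ and the numbers $n_\sigma$ are pairwise distinct, so the computations at $x$, $y$ and $z$ give the same triangle: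
\[
\sigma(T):=\{\pi(x),\theta_x(y),\theta_x(z)\}=\{\pi(y),\theta_y(x),\theta_y(z)\}=\{\pi(z),\theta_z(x),\theta_z(y)\}.
\]

\emph{Edges.} Let $xy$ be an edge of $Y$. As $T=\{x,y,z\}$ runs through the triangles of $Y$ containing $xy$, the vertex $\theta_x(z)$ runs, by \eqref{eq:core}, through the neighbors of $\theta_x(y)$ in $\operatorname{lk}(\pi(x))$. So $\sigma(T)$ runs through all triangles of $K$ containing the edge $\{\pi(x),\theta_x(y)\}$. By (K1) there are at least two of them, so their intersection is this edge; in particular $xy$ lies in a triangle of $Y$. The family of the $\sigma(T)$ does not depend on the order of $x$ and $y$, and therefore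
\[
\varepsilon(xy):=\{\pi(x),\theta_x(y)\}=\{\pi(y),\theta_y(x)\}.
\]

\emph{Vertices.} Let $T=\{x,y,z\}$ be a triangle of $Y$ containing the given edge $xy$. Since $\theta_x(y)\neq\theta_x(z)$, the sets $\varepsilon(xy)=\{\pi(x),\theta_x(y)\}$ and $\varepsilon(xz)=\{\pi(x),\theta_x(z)\}$ are distinct edges of $\sigma(T)$ meeting in $\pi(x)$. In the same way, $\varepsilon(xy)$ and $\varepsilon(yz)$ are distinct edges of $\sigma(T)$ meeting in $\pi(y)$, and $\varepsilon(xz)\neq\varepsilon(yz)$. So these are the three edges of $\sigma(T)$, and two different pairs of them meet in different vertices: $\pi(x)\neq\pi(y)$. Now $\pi(y)\in\varepsilon(xy)=\{\pi(x),\theta_x(y)\}$ gives $\pi(y)=\theta_x(y)$.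
\end{proof}

By \eqref{eq:core} and Lemma~\ref{lem:consistent}, $\pi$ restricts to an isomorphism $\operatorname{lk}_Y(x)\to\operatorname{lk}_K(\pi(x))$ for every $x$. Thus $\pi\colon Y\to K$ is a non-empty filled covering, finite if $G$ is finite. This completes the proof of Proposition~\ref{prop:equiv}. \qed

\section{Undecidability}\label{sec:undecidable}

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
First normalize the input. Cyclically reduce the relators and delete the empty ones; this does not change the normal closure of $R$. Then delete the letters that occur neither in $R$ nor in $w$. If $\Gamma'$ is the group presented after the deletion, there are homomorphisms $\Gamma'\to\Gamma$, fixing the remaining letters, and $\Gamma\to\Gamma'$, fixing them and killing the deleted ones. Both send $w$ to $w$, so neither the truth of $w=1$ nor the survival of $w$ changes. Now the hypotheses of Proposition~\ref{prop:K} hold. Compute $K$, list its triangles, assign to them the numbers $2,3,4,\dots$, and put $H(S,R,w)=H(K)$.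

By Proposition~\ref{prop:equiv}, $H$ is realizable (finitely realizable) if and only if $K$ has a non-empty (finite non-empty) filled covering. By (K1) and (K4), Lemma~\ref{lem:open} applies, so this holds if and only if the class $g$ of $o\,t_1t_2\,o$ is non-trivial (survives), and $g$ corresponds to $w$ by (K5).
\end{proof}

A \emph{universal sentence} of group theory has the form $\forall x_1\cdots\forall x_k\,\phi$, where $\phi$ is a Boolean combination of equations $u=1$ with $u$ a word in $x_1^{\pm1},\dots,x_k^{\pm1}$. Slobodskoi's theorem \cite{Slo} states that the set of universal sentences true in all finite groups is undecidable.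

\begin{lemma}\label{lem:survival}
There is no algorithm that, given a finite presentation $\langle S\mid R\rangle$ and a non-empty freely reduced word $w$, decides whether $w$ survives.
\end{lemma}

\begin{proof}
Free reduction does not change the element represented by $w$, and the empty word does not survive. So such an algorithm would decide survival for all words. We show that it would then decide the universal theory of finite groups.

Bringing $\phi$ into conjunctive normal form, we can compute from a universal sentence an equivalent finite conjunction of sentences
\begin{equation}\label{eq:clause}
\forall\bar x\,\Bigl(\bigwedge_{i=1}^{p} u_i=1\ \to\ \bigvee_{j=1}^{q} w_j=1\Bigr),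
\end{equation}
and it suffices to decide for each of them whether it fails in some finite group. If $q=0$, it fails in the trivial group. Let $q\ge1$ and $\Delta=\langle\bar x\mid u_1,\dots,u_p\rangle$. A tuple in a group $Q$ satisfying all $u_i=1$ is the same as a homomorphism $\Delta\to Q$. So \eqref{eq:clause} fails in some finite group if and only if some homomorphism from $\Delta$ to a finite group kills none of $w_1,\dots,w_q$. In that case each $w_j$ survives. Conversely, if $\varphi_j\colon\Delta\to Q_j$ with $Q_j$ finite does not kill $w_j$, then $(\varphi_1,\dots,\varphi_q)\colon\Delta\to Q_1\times\dots\times Q_q$ kills none of them. Thus \eqref{eq:clause} fails in some finite group if and only if each $w_j$ survives for $\Delta$.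
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An algorithm for finite realizability, applied to $H(S,R,w)$, would decide the survival of $w$ by Theorem~\ref{thm:reduction}(1), contradicting Lemma~\ref{lem:survival}.
\end{proof}

\section{Refinements}\label{sec:refinements}

We prove Theorem~\ref{thm:more}.

\subsection*{Parts (a) and (d)}
Listing all finite non-empty graphs and recording the constant links that occur enumerates the finitely realizable graphs. If the complement were recursively enumerable too, running both enumerations would decide finite realizability. A computable bound $b$ would decide it by a search through the graphs with at most $b(H)$ vertices. Both contradict Theorem~\ref{thm:main}, which proves (a).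

By the Novikov--Boone theorem there is a finitely presented group $\Gamma$ with unsolvable word problem. The problem stays unsolvable for non-empty freely reduced words, since a word that reduces to the empty word equals $1$. By Theorem~\ref{thm:reduction}(2), an algorithm for realizability would solve it. This proves (d).

\subsection*{Part (b): realizable inputs}
We change the input so that the word is always non-trivial while its survival is unaffected. For this we multiply it by a non-trivial element that no finite group sees. Higman \cite{Hig} showed that the group
\[
U=\langle a_1,\dots,a_4\mid a_i^{-1}a_{i+1}a_i=a_{i+1}^2\ \ (i\bmod4)\rangle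
\]
is infinite and has no non-trivial finite quotient. Some generator is non-trivial in $U$, and the relations are invariant under the cyclic shift of the indices, so $a=a_1\neq1$.

Let $\Gamma=\langle S\mid R\rangle$ and let $w$ be a freely reduced word, possibly empty. The group $\Gamma\times U$ is presented by the generators $S\sqcup\{a_1,\dots,a_4\}$ with the relators of $\Gamma$, those of $U$, and the commutators $[s,a_i]$. The word $w'=wa$ is non-empty and freely reduced; let $H'$ be the graph that Theorem~\ref{thm:reduction} assigns to this presentation and $w'$. The element $w'$ projects to $a\neq1$ in $U$, so $H'$ is realizable by Theorem~\ref{thm:reduction}(2), and it has clique number $3$ by Lemma~\ref{lem:H}(ii). A homomorphism $\varphi$ from $\Gamma\times U$ to a finite group kills $U$, so $\varphi(w')=\varphi(w)$; if $w'$ survives, the restriction of $\varphi$ to $\Gamma$ shows that $w$ survives. Conversely, if $w$ survives in $\Gamma$, composing with the projection $\Gamma\times U\to\Gamma$ shows that $w'$ survives. By Theorem~\ref{thm:reduction}(1), $H'$ is finitely realizable if and only if $w$ survives. An algorithm that is correct on realizable graphs of clique number $3$ would therefore contradict Lemma~\ref{lem:survival}. For empty $w$, the graph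 $H'$ is realizable and not finitely realizable.

\subsection*{Part (c): connected inputs}
The graphs $H(K)$ are disconnected by design, and one may ask whether the undecidability depends on this. Call a vertex of a graph \emph{dominating} if it is adjacent to all other vertices. Simply adding a dominating vertex can destroy realizability: $\overline{K_2}$ is realizable and $P_3$ is not. The reason, as the proof below shows, is that a unique dominating vertex in the link forces the vertices of a realization to come in pairs with equal closed neighborhoods. So we double $H$ first.

For a graph $M$, let $M^{(2)}$ have vertex set $V(M)\times\{0,1\}$, with $(x,i)$ adjacent to $(y,j)$ if $x$ is adjacent to $y$, or $x=y$ and $i\neq j$. Then $N[(x,i)]=N[x]\times\{0,1\}$. Let $M^+$ be $M^{(2)}$ with one dominating vertex added.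

\begin{lemma}\label{lem:cancel}
If $M$ and $H$ are finite graphs with $M^{(2)}\cong H^{(2)}$, then $M\cong H$.
\end{lemma}

\begin{proof}
Call two vertices of a graph \emph{twins} if their closed neighborhoods are equal. Distinct twins are adjacent, and whether two vertices from different twin classes are adjacent depends only on the classes. The twin classes of $H^{(2)}$ are the sets $C\times\{0,1\}$ with $C$ a twin class of $H$. If a set $W$ contains exactly half of each twin class of $H^{(2)}$, then bijections $W\cap(C\times\{0,1\})\to C\times\{0\}$ combine to an isomorphism from the subgraph induced by $W$ onto the one induced by $V(H)\times\{0\}$, which is $H$. An isomorphism $M^{(2)}\to H^{(2)}$ maps twin classes onto twin classes, so it maps $V(M)\times\{0\}$, which induces $M$ and contains half of each class, onto such a set $W$.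
\end{proof}

\begin{lemma}\label{lem:cone}
Let $H$ be a finite graph without dominating vertex. Then $H^+$ is realizable if and only if $H$ is, and finitely realizable if and only if $H$ is.
\end{lemma}

\begin{proof}
Let $G$ realize $H$. The neighbors of $(x,i)$ in $G^{(2)}$ are the vertices of $N(x)\times\{0,1\}$, which induce $L(x)^{(2)}\cong H^{(2)}$, and the vertex $(x,1-i)$, which is adjacent to all of them. So $G^{(2)}$ realizes $H^+$.

Conversely, let $G_2$ realize $H^+$. If $(y,i)$ were dominating in $H^+$, then $y$ would be dominating in $H$; so the added vertex is the only dominating vertex of $H^+$. Hence every vertex $x$ of $G_2$ has exactly one neighbor $x^*$ with $N[x]\subseteq N[x^*]$. Both sets have $|V(H^+)|+1$ elements, so $N[x]=N[x^*]$, and then $x^{**}=x$ by uniqueness. The pairs $\{x,x^*\}$ thus partition $V(G_2)$, the two vertices of a pair are adjacent, and adjacency between vertices of different pairs depends only on the pairs. So $G_2\cong G^{(2)}$, where $G$ is the subgraph induced by a set containing one vertex of each pair. For $x\in V(G)$, deleting the dominating vertex $x^*$ from $L_{G_2}(x)\cong H^+$ leaves $H^{(2)}$ on the one hand and $L_G(x)^{(2)}$ on the other. By Lemma~\ref{lem:cancel}, $L_G(x)\cong H$. In both directions finite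 graphs yield finite graphs.
\end{proof}

The graphs $H'$ of part (b) are disconnected by Lemma~\ref{lem:H}(iii), so they have no dominating vertex. By Lemma~\ref{lem:cone}, the graph $(H')^+$, which is connected, has a dominating vertex and is computable from $H'$, is realizable, and it is finitely realizable if and only if $w$ survives. With Lemma~\ref{lem:survival} this proves (c) and completes the proof of Theorem~\ref{thm:more}. \qed

\begin{thebibliography}{9}

\bibitem{CHT}
Yair Caro, Adriana Hansberg, Zsolt Tuza,
\emph{Graphs with constant links and induced Tur\'an numbers},
arXiv:2409.12875 (2024).

\bibitem{Hig}
Higman, \emph{J. London Math. Soc.} 26 (1951).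

\bibitem{Slo}
Slobodskoi, \emph{Algebra i Logika} 20 (1981) 207--230; transl. \emph{Algebra and Logic} 20 (1981) 139--156.

\end{thebibliography}
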